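# The exponent in $\mathcal J=\mathcal L:\mathfrak p^{N}$ for linearly presented ideals of height two

## 1. Four bilinear forms and a thickened parabola

Let $k$ be any field, $S=k[x,y,z][T_1,\dots,T_5]$, and consider the four forms
$$\ell_1=zT_1+yT_3+xT_5,\quad \ell_2=(z+x)T_2+yT_4+xT_5,\quad \ell_3=yT_1+xT_3,\quad \ell_4=yT_2+xT_4. \tag{1}$$
Let $\psi:S\to k[T_3,T_4,T_5][\epsilon]/(\epsilon^3)$ be the $k$-algebra map that fixes $T_3,T_4,T_5$ and sends
$$y\mapsto \epsilon,\quad x\mapsto\epsilon^2,\quad z\mapsto 1,\quad T_1\mapsto-\epsilon T_3-\epsilon^2T_5,\quad T_2\mapsto-\epsilon T_4-\epsilon^2T_5. \tag{2}$$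
In the coordinates $x,y$ (with $z=1$) this is a piece of the parabola $x=y^2$, cut off at order three. Since $\epsilon^3=0$, we get

- $\psi(\ell_1)=(-\epsilon T_3-\epsilon^2T_5)+\epsilon T_3+\epsilon^2T_5=0$;
- $\psi(\ell_2)=(1+\epsilon^2)(-\epsilon T_4-\epsilon^2T_5)+\epsilon T_4+\epsilon^2T_5=-\epsilon^3T_4-\epsilon^4T_5=0$;
- $\psi(\ell_3)=\epsilon(-\epsilon T_3-\epsilon^2T_5)+\epsilon^2T_3=0$, and in the same way $\psi(\ell_4)=0$.

So $\psi$ kills the ideal $\mathcal L=(\ell_1,\ell_2,\ell_3,\ell_4)$. Now take the quadric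
$$\Delta=T_1T_4+T_5(T_3-T_4).$$
Since $\psi(T_1)$ is divisible by $\epsilon$,
$$\psi(y^2\Delta)=\epsilon^2\,T_5(T_3-T_4)\neq 0,\qquad\text{hence}\qquad y^2\Delta\notin\mathcal L. \tag{3}$$

This is what $\psi$ is for: it certifies that an element is not in $\mathcal L$. In Section 4 we shall see that the $\ell_i$ are the defining equations of the symmetric algebra of a certain ideal $I$, and that $\Delta$ is an equation of its Rees algebra. Then (3) says that the square of the ideal $(x,y)$ is not enough to push this equation into $\mathcal L$, and this answers a question about Rees algebras in the negative.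

## 2. Symmetric algebra, Rees algebra, and the condition $G_s$

Let $R=k[x_1,\dots,x_d]$ and $\mathfrak m=(x_1,\dots,x_d)$. For a matrix $A$, $I_j(A)$ is the ideal generated by its $j\times j$ minors (with $I_j(A)=R$ for $j\le 0$).

**Hilbert–Burch.** Let $I$ be a perfect ideal of height two, minimally generated by $f_1,\dots,f_n$. Then there is an exact sequence $0\to R^{n-1}\xrightarrow{\varphi}R^n\xrightarrow{[f_1\cdots f_n]}I\to0$, and $f=c\cdot(\text{signed maximal minors of }\varphi)$ for some $c\in R$. Here $c$ is a unit, since $I\subseteq (c)$ and $\operatorname{ht}I=2$. So $I=I_{n-1}(\varphi)$. Conversely, if $\varphi$ is an $n\times(n-1)$ matrix with $\operatorname{ht}I_{n-1}(\varphi)\ge2$ and entries in $\mathfrak m$, then $I_{n-1}(\varphi)$ is perfect of height two, minimally presented by $\varphi$. We always assume that $\varphi$ has linear entries; then the $f_i$ are forms of degree $n-1$.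

**Definition (the two algebras).** Let $S=R[T_1,\dots,T_n]$. The ideal $\mathcal L\subseteq S$ is generated by the $n-1$ entries of $[T_1\cdots T_n]\cdot\varphi$; the ring $S/\mathcal L$ is the symmetric algebra $\operatorname{Sym}(I)$. The Rees algebra is $\mathcal R(I)=R[It]\subseteq R[t]$; its defining ideal $\mathcal J$ is the kernel of $S\to\mathcal R(I)$, $T_i\mapsto f_it$. So $\mathcal L\subseteq\mathcal J$, the ideal $\mathcal J$ is prime, and $\mathcal J\cap R=0$.

We grade $S$ by $x$-degree: $\deg x_i=1$, $\deg T_i=0$. Then $\mathcal L$ is generated in $x$-degree 1, and $\mathcal J$ is homogeneous, because all $f_i$ have the same degree.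

**Rank and number of generators.** For a prime $\mathfrak q$ of $R$, the rank of $\varphi$ modulo $\mathfrak q$ is the rank of its image over $\kappa(\mathfrak q)=\operatorname{Frac}(R/\mathfrak q)$. Tensoring the presentation with $\kappa(\mathfrak q)$ gives $\mu(I_{\mathfrak q})=n-\operatorname{rank}(\varphi\bmod\mathfrak q)$, so
$$\mathfrak q\supseteq I_{n-i}(\varphi)\iff \mu(I_{\mathfrak q})\ge i+1. \tag{4}$$
We also evaluate $\varphi$ at points over $\bar k$. There the rank is the dimension of the span of the $n-1$ linear forms in $T$ that are the columns of $\varphi$, and $V(I_j(\varphi))$ is the set of points where the rank is less than $j$.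

**Definition ($G_s$).** $I$ satisfies $G_s$ if $\mu(I_{\mathfrak q})\le\operatorname{ht}\mathfrak q$ for every prime $\mathfrak q\supseteq I$ with $\operatorname{ht}\mathfrak q\le s-1$. By (4) this is equivalent to $\operatorname{ht}I_{n-i}(\varphi)\ge i+1$ for $1\le i\le s-1$. Since $\operatorname{ht} I=\operatorname{ht}I_{n-1}(\varphi)=2$, the condition $G_2$ always holds.

**Example A.** Let $I=(x^2,xy,y^2)\subset k[x,y,z]$, so $\mathcal L=(yT_1-xT_2,\;yT_2-xT_3)$. With $\mathfrak p=(x,y)$ we have $\mu(I_{\mathfrak p})=3>2$, so $G_3$ fails while $G_2$ holds; here $I_{n-d+1}(\varphi)=I_1(\varphi)=(x,y)$, and $\varphi$ has rank $0$ modulo $\mathfrak p$. The relation $T_1T_3-T_2^2$ is in $\mathcal J$, and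
$$x(T_1T_3-T_2^2)=T_2(yT_1-xT_2)-T_1(yT_2-xT_3),\qquad y(T_1T_3-T_2^2)=T_3(yT_1-xT_2)-T_2(yT_2-xT_3),$$
so this relation lies in $\mathcal L:\mathfrak p$. (Colons are taken in $S$, with powers of $\mathfrak p$ extended to $S$.)

**Standing hypotheses (H).** $I\subset R$ is perfect of height two with linear $n\times(n-1)$ presentation matrix $\varphi$; $I$ satisfies $G_{d-1}$ but not $G_d$; $I_{n-d+1}(\varphi)$ has a unique minimal prime $\mathfrak p$; and $r$ is the rank of $\varphi$ modulo $\mathfrak p$.

The question, from Alessandra Costantini, Edward F. Price III and Matthew Weaver, "On Rees algebras of linearly presented ideals and modules", arXiv:2308.16010 (2023), is this: under (H) with $r\ge2$, is $\mathcal J=\mathcal L:\mathfrak p^{r}$?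

The answer is no, already for $d=3$, $n=5$, $r=2$, over every field. Before that, here are the consequences of (H) that we use throughout.

- $d\ge3$: a height-two ideal needs $d\ge 2$, and for $d=2$ failure of $G_d=G_2$ is impossible.
- $\operatorname{ht}\mathfrak p=d-1$. By $G_{d-1}$ (with $i=d-2$), $\operatorname{ht}I_{n-d+2}(\varphi)\ge d-1$, and $I_{n-d+2}(\varphi)\subseteq I_{n-d+1}(\varphi)$; failure of $G_d$ gives $\operatorname{ht}I_{n-d+1}(\varphi)<d$.
- $\mathfrak p$ is homogeneous, being a minimal prime of a homogeneous ideal; and $\mathfrak p\supseteq I_{n-1}(\varphi)=I$.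
- $\mu(I_{\mathfrak p})=n-r\ge d$, by (4). We shall work mostly in the extreme case $n=r+d$.

**The prime $P$.** Put $P=\ker\big(S\to\operatorname{Sym}_{\kappa(\mathfrak p)}(I\otimes\kappa(\mathfrak p))\big)$. The target is a polynomial ring over $\kappa(\mathfrak p)$, so $P$ is prime; it contains $\mathcal L+\mathfrak pS$ and $P\cap R=\mathfrak p$. For the forms (1), with $\mathfrak p=(x,y)$: modulo $\mathfrak p$ they become $zT_1,zT_2,0,0$, and $z$ is invertible in $\kappa(\mathfrak p)$, so $P=(x,y,T_1,T_2)$.

## 3. Rank one by hand, and where Cramer's rule stops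

**Example B.** In $k[x,y,z]$ take $n=4$ and the columns
$$zT_1+xT_2,\qquad xT_2+yT_3,\qquad xT_3+yT_4 .$$
At $x=y=0\ne z$ the rank is $1$. If $(x,y)\ne(0,0)$, the last two forms are independent, so the rank is at least $2$. It is $3$ if moreover $z\neq0$; if $z=0$, the determinant with respect to $T_2,T_3,T_4$ is $xy^2$, so the rank is $3$ off finitely many points of the line $z=0$ in $\mathbb P^2$. Hence (H) holds with $d=3$, $\mathfrak p=(x,y)$, $r=1$ and $n=r+d$. Solving $f\varphi=0$ gives $f=(-xy^2,\,y^2z,\,-xyz,\,x^2z)$.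

The last two columns can be written as a row times a square matrix:
$$[\,xT_2+yT_3,\ \ xT_3+yT_4\,]=[x\ \ y]\,c,\qquad c=\begin{pmatrix}T_2&T_3\\T_3&T_4\end{pmatrix}.$$
Multiplying by the adjugate of $c$ gives $x\det c,\ y\det c\in\mathcal L$. So $\det c=T_2T_4-T_3^2$ lies in $\mathcal L:\mathfrak p$, and indeed $f_2f_4=f_3^2$. Here $P=(x,y,T_1)$ and $\det c\notin P$, so in $S_P$ we have $\mathfrak pS_P\subseteq\mathcal LS_P$. Theorem 2 below will turn this into $\mathcal J=\mathcal L:\mathfrak p$.

**The first attempt in general.** Suppose $n=r+d$ and $\mathfrak p$ is generated by linear forms. After a linear change of coordinates $\mathfrak p=(x_1,\dots,x_{d-1})$; write $x'=(x_1,\dots,x_{d-1})$ and $z=x_d$. Modulo $\mathfrak p$ the matrix is $z$ times a constant matrix of rank $r$, so constant row operations (a linear change of the $T_i$) and constant column operations give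
$$\varphi=\begin{pmatrix}zI_r+B&C\\D&E\end{pmatrix},\qquad B,C,D,E\text{ linear in }x',\quad E\text{ of size }d\times(d-1). \tag{5}$$
Modulo $\mathfrak p$ the generators of $\mathcal L$ become $zT_1,\dots,zT_r,0,\dots,0$, so $P=(x',T_1,\dots,T_r)$. The last $d-1$ generators are linear in $x'$, hence of the form $x'c$ with $c$ a $(d-1)\times(d-1)$ matrix over $k[T]$. Cramer's rule gives $\det(c)\,\mathfrak p\subseteq\mathcal L$. If $\det c\notin P$, then $\mathfrak pS_P\subseteq\mathcal LS_P$, as in Example B.

The attempt stops exactly when $\det c\in P$. This happens for (1):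
$$[\ell_3\ \ \ell_4]=[x\ \ y]\begin{pmatrix}T_3&T_4\\T_1&T_2\end{pmatrix},\qquad \det c=T_2T_3-T_1T_4\in P=(x,y,T_1,T_2).$$
To see what happens there, work locally at $P$, eliminate $T_1,T_2$ by $\ell_1=\ell_2=0$, and substitute into $\ell_3,\ell_4$:
$$z\ell_3= (xz-y^2)T_3-xyT_5,\qquad z\ell_4=(xz-y^2)T_4-xy(T_5+T_2). \tag{6}$$
These are two curve germs in the $(x,y)$-plane, both tangent to the parabola $xz=y^2$. On that parabola $xy$ has order $3$ in $y$. So a monomial $y^2$ cannot vanish modulo the two equations, and the map (2) records precisely this. What governs the exponent is the contact of curves, not a determinant.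

## 4. The $5\times4$ matrix

**Theorem 1.** Let $k$ be any field, $R=k[x,y,z]$, $Q_1=xz-y^2$, $Q_2=xz+x^2-y^2$, and
$$\varphi=\begin{pmatrix} z&0&y&0\\0&z+x&0&y\\y&0&x&0\\0&y&0&x\\x&x&0&0\end{pmatrix},\qquad I=I_4(\varphi)=(x^2Q_2,\;x^2Q_1,\;xyQ_2,\;xyQ_1,\;Q_1Q_2).$$
Then $I$ is perfect of height 2, minimally presented by $\varphi$, and satisfies $G_2$ but not $G_3$. The ideal $I_{n-d+1}(\varphi)=I_3(\varphi)$ has the unique minimal prime $\mathfrak p=(x,y)$, and $\varphi$ has rank $r=2$ modulo $\mathfrak p$. But $\mathcal J\neq\mathcal L:\mathfrak p^2$.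

The columns of $\varphi$, read as forms in $T$, are exactly (1).

**Step 1: the ranks.** This verifies all hypotheses. Modulo $\mathfrak p$ the only nonzero entries are $z$ in positions $(1,1)$ and $(2,2)$. So the rank modulo $\mathfrak p$ is $2$, and so is the rank at points $x=y=0\ne z$.

Now take a point over $\bar k$ with $(x,y)\ne(0,0)$, and suppose $\varphi\lambda=0$.

- If $x=0$, $y\neq0$: rows 3 and 4 give $\lambda_1=\lambda_2=0$, then rows 1 and 2 give $\lambda_3=\lambda_4=0$.
- If $x\ne0$: rows 5, 3, 4 give $\lambda_2=-\lambda_1$, $\lambda_3=-y\lambda_1/x$, $\lambda_4=-y\lambda_2/x=y\lambda_1/x$. Rows 1 and 2 then give $\lambda_1(z-y^2/x)=0$ and $\lambda_1(z+x-y^2/x)=0$. Subtracting, $\lambda_1x=0$, so $\lambda_1=0$ and $\lambda=0$.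

So the rank is $4$ off $V(x,y)$ and at most $2$ on it. Hence $\sqrt{I_4(\varphi)}=\sqrt{I_3(\varphi)}=(x,y)$. Since $\operatorname{ht}I_4(\varphi)=2$ and the entries lie in $\mathfrak m$, Hilbert–Burch shows that $I_4(\varphi)$ is perfect of height two and minimally presented by $\varphi$. $G_2$ holds; $G_3$ fails because $\operatorname{ht}I_3(\varphi)=2<3$.

**Step 2: the generators.** To test elements of $\mathcal J$ we need the $f_i$. Put
$$f=(x^2Q_2,\;x^2Q_1,\;-xyQ_2,\;-xyQ_1,\;-Q_1Q_2).$$
Then $f\varphi=0$: column 1 gives $xQ_2(xz-y^2-Q_1)=0$; column 2 gives $xQ_1(xz+x^2-y^2-Q_2)=0$; column 3 gives $x^2yQ_2-x^2yQ_2=0$, and column 4 is the same with $Q_1$.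

The entries have no common factor. Indeed $x\nmid Q_1Q_2$, since $Q_i\equiv-y^2$ modulo $x$. So an irreducible common factor, which divides $x^2Q_2$, $x^2Q_1$ and $Q_1Q_2$, must divide both $Q_2$ and $Q_1$, hence $Q_2-Q_1=x^2$; this is impossible.

The left kernel of $\varphi$ has rank one and contains the vector of signed maximal minors. That vector is a multiple of $f$ over $\operatorname{Frac}R$, and, the entries of $f$ being coprime, a multiple with factor in $R$. Both vectors consist of forms of degree 4, so the factor is a nonzero constant. So $I$ is as stated, and we may use $f$ as the generating vector.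

**Step 3: $\Delta\in\mathcal J$.** For $\Delta=T_1T_4+T_5(T_3-T_4)$,
$$\Delta(f)=-x^3yQ_1Q_2+(-Q_1Q_2)(-xy)(Q_2-Q_1)=-x^3yQ_1Q_2+x^3yQ_1Q_2=0 .$$
As $\Delta$ is homogeneous of degree 2 in the $T_i$, it maps to $\Delta(f)t^2=0$.

**Step 4: $\Delta\notin\mathcal L:\mathfrak p^2$.** This is (3): $y^2\in\mathfrak p^2$ and $y^2\Delta\notin\mathcal L$. So $\Delta\in\mathcal J\setminus(\mathcal L:\mathfrak p^2)$. $\blacksquare$

The question is settled. The rest of the notes determines the right exponents in the case $n=r+d$. For the ideal of Theorem 1 the outcome will be $\mathcal J=\mathcal L:\mathfrak p^3$, by Theorem 2 and the computation in Section 6 for $r=2$.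

## 5. The component $P$ of the symmetric algebra

**Theorem 2.** Assume (H) with $r\ge1$ and $n=r+d$. Then $P$ is a minimal prime of $\mathcal L$, and for $N\ge1$
$$\mathcal J=\mathcal L:\mathfrak p^N\iff \mathfrak p^NS_P\subseteq\mathcal LS_P .$$

The statement reduces an equality of ideals in $S$ to a condition in one local ring. Away from $\mathfrak m$ this is a matter of associated primes; the real point is that nothing is lost at $\mathfrak m$.

**Step 0: associated primes of $S/\mathcal L$ not containing $\mathfrak m$.** The aim is to show that these are exactly $\mathcal J$ and $P$. We do it by bounding dimensions.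

Let $\mathfrak Q\supseteq\mathcal L$ be a prime and $\mathfrak q=\mathfrak Q\cap R\neq\mathfrak m$. The ring $(S/\mathcal L)\otimes\kappa(\mathfrak q)=\operatorname{Sym}(I\otimes\kappa(\mathfrak q))$ is a polynomial ring in $\mu(I_{\mathfrak q})$ variables over $\kappa(\mathfrak q)$, and $\mathfrak Q$ corresponds to a prime in it. Now $\dim S/\mathfrak Q$ is the transcendence degree over $k$ of its fraction field, which is $\dim R/\mathfrak q$ plus the transcendence degree over $\kappa(\mathfrak q)$. Hence
$$\dim S/\mathfrak Q\le\dim R/\mathfrak q+\mu(I_{\mathfrak q}), \tag{7}$$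
with equality only if the corresponding prime is zero, that is, $\mathfrak Q=P_{\mathfrak q}:=\ker(S\to\operatorname{Sym}(I\otimes\kappa(\mathfrak q)))$. We evaluate the bound (7).

- $\mathfrak q=0$: the bound is $d+1$. Here $I\otimes\operatorname{Frac}R$ is one-dimensional, $\operatorname{Sym}(I)\otimes\operatorname{Frac}R=\operatorname{Frac}(R)[t]$ with $T_i\mapsto f_it$, and $P_0=\mathcal J$.
- $\mathfrak q\ne0$, $\mathfrak q\not\supseteq I$: $\mu(I_{\mathfrak q})=1$ and the bound is $d-\operatorname{ht}\mathfrak q+1\le d$.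
- $\mathfrak q\supseteq I$, $\mathfrak q\not\supseteq\mathfrak p$: since $\mathfrak p=\sqrt{I_{n-d+1}(\varphi)}$, we have $\mathfrak q\not\supseteq I_{n-d+1}(\varphi)$, so $j:=\mu(I_{\mathfrak q})\le d-1$ by (4). If $j\ge2$, then $\mathfrak q\supseteq I_{n-(j-1)}(\varphi)$ with $1\le j-1\le d-2$, and $G_{d-1}$ gives $\operatorname{ht}\mathfrak q\ge j$. If $j\le1$, then $\operatorname{ht}\mathfrak q\ge j$ trivially. The bound is $d-\operatorname{ht}\mathfrak q+j\le d$.
- $\mathfrak q=\mathfrak p$: the bound is $1+(n-r)=d+1$, and $P_{\mathfrak p}=P$.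
- $\mathfrak q\supsetneq\mathfrak p$, $\mathfrak q\neq\mathfrak m$: then $\operatorname{ht}\mathfrak q=d$, so $\mathfrak q$ is maximal. The ideal $I_r(\varphi)+\mathfrak p$ is homogeneous and proper (it lies in $\mathfrak m$, as $r\geq 1$), and strictly larger than $\mathfrak p$, because $\varphi$ has rank $r$ modulo $\mathfrak p$. So its minimal primes are homogeneous of height $d$, hence equal to $\mathfrak m$. Therefore $\mathfrak q\not\supseteq I_r(\varphi)$. On the other hand $I_{r+1}(\varphi)\subseteq\mathfrak p\subseteq\mathfrak q$. So $\varphi$ has rank exactly $r$ modulo $\mathfrak q$, $\mu(I_{\mathfrak q})=n-r=d$, and the bound is $0+d=d$.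

Every minimal prime of $\mathcal L$ has height at most $n-1$ by Krull, so dimension at least $d+1$ (as $\dim S=d+n$). By the list, a minimal prime of $\mathcal L$ not containing $\mathfrak m$ is $\mathcal J$ or $P$, and then has dimension $d+1$.

Conversely both are minimal. A minimal prime of $\mathcal L$ inside $\mathcal J$ contracts to $0$ in $R$, so it is $\mathcal J$. In particular $\dim S/\mathcal J=d+1$. Also $P$ corresponds to the zero prime over $\mathfrak q=\mathfrak p$, so equality holds in (7) and $\dim S/P=d+1$. A minimal prime of $\mathcal L$ inside $P$ does not contain $\mathfrak m$, so it is $\mathcal J$ or $P$. If it were $\mathcal J$, equal dimensions would force $\mathcal J=P$, which is false since $\mathcal J\cap R=0\ne\mathfrak p=P\cap R$. So $P$ is minimal, and $\mathcal J\not\subseteq P$.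

Next let $\mathfrak Q\supseteq\mathcal L$ be any prime with $\mathfrak Q\not\supseteq\mathfrak m$. The minimal primes of $\mathcal LS_{\mathfrak Q}$ come from $\mathcal J$ and $P$, both of height $n-1$. So $\mathcal LS_{\mathfrak Q}$ has height $n-1$ and $n-1$ generators in the Cohen–Macaulay ring $S_{\mathfrak Q}$: the generators form a regular sequence, and $(S/\mathcal L)_{\mathfrak Q}$ is Cohen–Macaulay, without embedded primes. Hence the only associated primes of $S/\mathcal L$ not containing $\mathfrak m$ are $\mathcal J$ and $P$. Finally, $\mathcal LS_{\mathcal J}=\mathcal JS_{\mathcal J}$, because $(S/\mathcal L)\otimes\operatorname{Frac}R=\operatorname{Frac}(R)[t]$ is a domain.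

**Step 1: $H^0_{\mathfrak m}(S/\mathcal L)_i=0$ in $x$-degrees $i\ge1$.** This is what controls the part supported at $\mathfrak m$. Recall that $H^t_{\mathfrak m}$ of an $S$-module is computed by the Čech complex on $x_1,\dots,x_d$. It vanishes for $t>d$. We have $H^t_{\mathfrak m}(S)=0$ for $t\neq d$, and $H^d_{\mathfrak m}(S)$ is free over $k[T]$ on the monomials $x_1^{-a_1}\cdots x_d^{-a_d}$ with all $a_i\ge1$, so $H^d_{\mathfrak m}(S)_i=0$ for $i>-d$. If every element of $M$ is killed by a power of $\mathfrak m$, then $H^t_{\mathfrak m}(M)=0$ for $t\ge1$.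

Let $K_\bullet$ be the Koszul complex on the $n-1$ generators of $\mathcal L$, so $K_j$ is a sum of copies of $S(-j)$. Write $Z_j,B_j,H_j$ for cycles, boundaries and homology. Let $j\ge1$. At a prime $\mathfrak Q\not\supseteq\mathfrak m$, either $\mathfrak Q\not\supseteq\mathcal L$ or the generators form a regular sequence in $S_{\mathfrak Q}$ (Step 0); in both cases $(H_j)_{\mathfrak Q}=0$. So $H_j$ is killed by a power of $\mathfrak m$, and $H^t_{\mathfrak m}(H_j)=0$ for $t\ge1$.

Fix $i\ge1$.

- From $0\to B_0\to K_0\to S/\mathcal L\to0$ and $H^0_{\mathfrak m}(S)=0$: $H^0_{\mathfrak m}(S/\mathcal L)_i\hookrightarrow H^1_{\mathfrak m}(B_0)_i$.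
- For $1\le j\le d$, from $0\to Z_j\to K_j\to B_{j-1}\to0$: $H^j_{\mathfrak m}(B_{j-1})_i\hookrightarrow H^{j+1}_{\mathfrak m}(Z_j)_i$, because $H^j_{\mathfrak m}(K_j)_i=0$. For $j<d$ this is clear; for $j=d$ it is a sum of copies of $H^d_{\mathfrak m}(S)_{i-d}$, and $i-d>-d$.
- For $j\ge1$, from $0\to B_j\to Z_j\to H_j\to0$ and $H^j_{\mathfrak m}(H_j)=H^{j+1}_{\mathfrak m}(H_j)=0$: $H^{j+1}_{\mathfrak m}(Z_j)\cong H^{j+1}_{\mathfrak m}(B_j)$.

Composing, $H^0_{\mathfrak m}(S/\mathcal L)_i\hookrightarrow H^1_{\mathfrak m}(B_0)_i\hookrightarrow H^2_{\mathfrak m}(B_1)_i\hookrightarrow\cdots\hookrightarrow H^{d+1}_{\mathfrak m}(B_d)_i=0$.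

**Step 2: the equivalence.** First, $\mathcal L:\mathfrak p^N\subseteq\mathcal J$ always: if $g\,\mathfrak p^N\subseteq\mathcal L\subseteq\mathcal J$, then $g\in\mathcal J$, as $\mathcal J$ is prime and $\mathcal J\cap R=0$.

Suppose $\mathfrak p^NS_P\subseteq\mathcal LS_P$. Put $W=(\mathfrak p^N\mathcal J+\mathcal L)/\mathcal L\subseteq S/\mathcal L$. Then $W_{\mathcal J}=0$, since $\mathcal LS_{\mathcal J}=\mathcal JS_{\mathcal J}$, and $W_P=0$ by assumption. The associated primes of $W$ are associated primes of $S/\mathcal L$ other than $\mathcal J$ and $P$, so they all contain $\mathfrak m$. Hence $W\subseteq H^0_{\mathfrak m}(S/\mathcal L)$. But $\mathfrak p$ is generated by forms of positive degree and $\mathcal J$ is homogeneous, so $W$ lives in $x$-degrees $\ge N\ge1$, where $H^0_{\mathfrak m}(S/\mathcal L)$ vanishes. So $W=0$, i.e. $\mathfrak p^N\mathcal J\subseteq\mathcal L$, and $\mathcal J=\mathcal L:\mathfrak p^N$.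

Conversely, let $\mathcal J=\mathcal L:\mathfrak p^N$. Since $\mathcal J\not\subseteq P$, localizing at $P$ gives $S_P=\mathcal JS_P=\mathcal LS_P:\mathfrak p^N$, i.e. $\mathfrak p^NS_P\subseteq\mathcal LS_P$. $\blacksquare$

**Definition (the exponent $e$).** Let $e$ be the least $N\ge1$ with $\mathfrak p^NS_P\subseteq\mathcal LS_P$. It is finite, since $P$ is minimal over $\mathcal L$ and $\mathfrak p\subseteq P$. For $n=r+d$, the equality $\mathcal J=\mathcal L:\mathfrak p^N$ holds exactly for $N\ge e$. In Examples A and B, $e=1$ by Cramer's rule (Theorem 2, which assumes $r\ge1$, applies to Example B).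

## 6. Two curve germs with long contact: failure for all $d\ge3$, $r\ge2$

**Theorem 3.** Let $r\ge2$, $d\ge3$, and let $k$ be infinite (if $d=3$, at least $r-2$ elements suffice). There is an ideal as in the question, with $n=r+d$ and $\mathfrak p$ generated by linear forms, for which $\mathcal J\ne\mathcal L:\mathfrak p^r$. For $d=3$ it can be chosen so that $e=r+1$.

In (6) the two germs separate at the term $xy$. To lengthen the contact we multiply this term by further powers of $x$. Such powers are produced by chains of extra variables, each solved as $-x/(\text{unit})$ times the next.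

**Step 1: the matrix for $d=3$.** Let $R=k[x,y,z]$, $q=\lceil\frac{r-2}2\rceil$, $q'=\lfloor\frac{r-2}2\rfloor$, so $q+q'=r-2$. Choose distinct $\alpha_1,\dots,\alpha_q,\beta_1,\dots,\beta_{q'}\in k$. Name the $T$-variables $T_1,T_2,A_1,\dots,A_q,B_1,\dots,B_{q'}$ (the $r$ "states") and $U,V,W$. Put $A_{q+1}:=W$ and $B_{q'+1}:=T_2$ (so $A_1=W$ if $q=0$, and $B_1=T_2$ if $q'=0$). Let $\varphi_3$, of size $(r+3)\times(r+2)$, have columns
$$\begin{gathered}\ell_1=zT_1+yU+xA_1,\qquad \ell_2=zT_2+yV+xA_1+xB_1,\qquad h_1=yT_1+xU,\qquad h_2=yT_2+xV,\\ \ell_{A_i}=(z+\alpha_iy)A_i+xA_{i+1}\ (1\le i\le q),\qquad \ell_{B_i}=(z+\beta_iy)B_i+xB_{i+1}\ (1\le i\le q').\end{gathered}$$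
For $r=2$ this is the matrix of Theorem 1, with $U,V,W=T_3,T_4,T_5$.

**Step 2: the ranks over $\bar k$.** This verifies (H). As $\varphi_3$ is linear, we may scale points.

- At $x=y=0\neq z$ the forms are $z$ times the $r$ states, and $0,0$: the rank is $r$.
- At $x=0$, $y=1$ the forms are $zT_1+U,\ zT_2+V,\ T_1,\ T_2,\ (z+\alpha_i)A_i,\ (z+\beta_i)B_i$. At most one of the coefficients $z+\alpha_i$, $z+\beta_i$ vanishes, so the rank is at least $r+1$, and it is $r+2$ except at finitely many points.
- At $x=1$, use $h_1,h_2$ to eliminate $U\equiv-yT_1$, $V\equiv-yT_2$, use $\ell_{A_i}$ to eliminate $A_{i+1}$, and $\ell_{B_i}$ to eliminate $B_{i+1}$. These are $r$ pivots, and $T_1,A_1,B_1$ remain. With $a=z-y^2$ and $\pi=(-1)^{q'}\prod_i(z+\beta_iy)$ we have $T_2=B_{q'+1}\equiv\pi B_1$, so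
$$\ell_1\equiv aT_1+A_1,\qquad \ell_2\equiv aT_2+A_1+B_1\equiv(a\pi+1)B_1+A_1 .$$
These are dependent only if $a=0$ and $a\pi+1=0$, which is impossible. So the rank is $r+2$.

Thus $V(I_{r+2}(\varphi_3))\subset\mathbb P^2$ is finite and nonempty, so $\operatorname{ht}I_{n-1}(\varphi_3)=2$ with $n=r+3$. Also $\sqrt{I_{r+1}(\varphi_3)}=(x,y)=\mathfrak p$, where $r+1=n-d+1$. As in Theorem 1, $I=I_{n-1}(\varphi_3)$ satisfies (H) with rank $r$ modulo $\mathfrak p$.

**Step 3: computation of $e$ for $d=3$.** Modulo $\mathfrak p$ the ideal $\mathcal L$ becomes $z\cdot(\text{states})$, so $P=(x,y,\text{states})$. The coefficient matrix of the states in the $r$ forms $\ell_\bullet$ is congruent to $z\,\mathrm{Id}$ modulo $\mathfrak p$, hence invertible over $R_{\mathfrak p}$. So in $S_P$ we can solve $\ell_\bullet=0$ for the states, with values in $(x,y)$, and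
$$S_P/(\ell_\bullet)\cong O:=k[x,y,z,U,V,W]_{(x,y)},$$
a two-dimensional regular local ring with maximal ideal $(x,y)$. Substituting $zT_1=-yU-xA_1$ and $zT_2=-yV-xA_1-xB_1$,
$$zh_1=x(zU-yA_1)-y^2U ,\qquad zh_2=(xz-y^2)V-xy(A_1+B_1). \tag{8}$$
Since $zU-yA_1$ is a unit of $O$, the ring $O/(h_1)$ is a DVR with parameter $y$, and $x=y^2\cdot\text{unit}$ there. From $h_1=0$ we read off $xz-y^2=xyA_1/U$. Substituting in (8), in $O/(h_1)$
$$zh_2=xy\,\big[A_1(V/U-1)-B_1\big].$$
Now the orders in this DVR:

- $A_1=W\prod_{i=1}^q\frac{-x}{z+\alpha_iy}$ has order $2q$;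
- $B_1=\rho T_2$ with $\rho=\prod_{i=1}^{q'}\frac{-x}{z+\beta_iy}$ of order $2q'$;
- $\ell_2=0$ reads $T_2(z+x\rho)=-yV-xA_1$, so $T_2$ has order $1$, and $B_1$ has order $2q'+1$.

The residue field is $k(z,U,V,W)$, so $V/U-1$ is a unit. The orders $2q$ and $2q'+1$ have different parity, so there is no cancellation: the bracket has order $\min(2q,2q'+1)$, and $h_2$ has order $3+\min(2q,2q'+1)$. If $r$ is even, $2q=2q'=r-2$; if $r$ is odd, $2q=r-1$ and $2q'+1=r-2$. In both cases $h_2$ has order $r+1$. So $(S/\mathcal L)_P$ is a DVR modulo $y^{r+1}$ and $\mathfrak p$ generates its maximal ideal. Therefore $e=r+1$, and $\mathcal J\ne\mathcal L:\mathfrak p^r$ by Theorem 2. For $r=2$ this gives $e=3$, that is, $\mathcal J=\mathcal L:\mathfrak p^3$ in Theorem 1.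

**Step 4: the matrix for $d\ge4$.** Let $R=k[x,y,z,w_1,\dots,w_{d-3}]$, $n=r+d$. Add $d-3$ rows (variables $W'_1,\dots,W'_{d-3}$) and $d-3$ columns to $\varphi_3$:
$$\varphi=\begin{pmatrix}\varphi_3&v&0\\0&0&0\end{pmatrix}+\sum_{j=1}^{d-3} w_j\Phi_j ,$$
with $\Phi_j$ general constant $n\times(n-1)$ matrices over $k$. The extra column is $v=x\cdot e_{B_1}$ if $r$ is even and $v=x\cdot e_{A_1}$ if $r$ is odd, where $e_{B_1}$, $e_{A_1}$ are the unit vectors of the rows $B_1$, $A_1$ (for $r=2$, $B_1=T_2$; for odd $r$, $q\geq1$, so $A_1$ is a state). Let $\mathfrak p=(x,y,w_1,\dots,w_{d-3})$. Modulo $\mathfrak p$ only the entries $z$ survive, so $\varphi$ has rank $r$ there.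

**Step 5: (H) holds.** Let $D_i\subseteq\mathbb P^{d-1}_{\bar k}$ be the locus where $\operatorname{rank}\varphi\le n-i-1$, i.e. $V(I_{n-i}(\varphi))$. We need $\operatorname{codim}D_i\ge i+1$ for $1\le i\le d-2$, and $D_{d-1}=\{\mathfrak p\}$ (the point $x=y=w=0$). Then $\operatorname{ht}I_{n-1}(\varphi)\ge2$, so Hilbert–Burch applies, $G_{d-1}$ holds, and $I_{n-d+1}(\varphi)$ has the unique minimal prime $\mathfrak p$ of height $d-1$, so $G_d$ fails.

*On $\{w\ne0\}$.* Let $M$ be the space of $n\times(n-1)$ matrices over $\bar k$. For a fixed point with some $w_j\ne0$, the map $M^{d-3}\to M$, $(\Phi_j)\mapsto\varphi(\text{point})$, is affine and surjective. The matrices of rank $\le n-i-1$ have codimension $(i+1)i$ in $M$. So the incidence variety of pairs $((\Phi_j),\text{point})$ with rank $\le n-i-1$ has dimension $\dim M^{d-3}+(d-1)-i(i+1)$. Over a general $(\Phi_j)$ its fibre is empty or of dimension $d-1-i(i+1)$. So for $(\Phi_j)$ in a nonempty open set, which contains $k$-points as $k$ is infinite, $D_i\cap\{w\ne0\}$ has codimension $\ge i(i+1)\ge i+1$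 for all $1\le i\le d-2$, and for $i=d-1$ it is empty because $d(d-1)>d-1$.

*On the plane $\{w=0\}$*, which has codimension $d-3$:

- for $i\le d-4$ there is nothing to check;
- for $i=d-3$ we need rank $\ge n-i=r+3$ at a general point of the plane. The determinant of the square matrix $(\varphi_3\,|\,v)$ is $\pm x$ times a maximal minor of $\varphi_3$. By Step 2 and Hilbert–Burch that minor is a minimal generator of $I_{r+2}(\varphi_3)$, so it is nonzero;
- for $i=d-2$ we need rank $\ge r+2$ off finitely many points, which holds already for $\varphi_3$ by Step 2;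
- for $i=d-1$ we need rank $\ge r+1$ off $\mathfrak p$, again by Step 2; and at $\mathfrak p$ the rank is $r$.

**Step 6: $\mathfrak p^rS_P\not\subseteq\mathcal LS_P$.** We use the analogue of the map (2). Let $F=k(z,U,V,W,W'_1,\dots,W'_{d-3})$ and $\Lambda=F[y]/(y^{r+1})$. Define $\psi:S\to\Lambda$ by $w_j\mapsto0$, $x\mapsto y^2/z$, all of $y,z,U,V,W,W'_j$ to themselves, and the states by solving $\ell_\bullet=0$. The coefficient matrix is $z\,\mathrm{Id}$ modulo $y$, hence invertible over $\Lambda$, and the constant terms lie in $y\Lambda$, so the solution exists uniquely, with values in $y\Lambda$. As before $A_1\in y^{2q}\Lambda$, and $B_1=\rho T_2\in y^{2q'+1}\Lambda$ as $T_2\in y\Lambda$. After $w=0$ the generators of $\mathcal L$ are the $\ell_\bullet$, $h_1$, $h_2$, $v\cdot T$ (the form of the column $v$) and zeros. Since $xz-y^2\mapsto0$, (8) gives: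

- $\psi(zh_1)=-xyA_1\in y^{2q+3}\Lambda=0$, because $2q\ge r-2$;
- $\psi(zh_2)=-xy(A_1+B_1)\in y^{\min(2q+3,\,2q'+4)}\Lambda=0$, because also $2q'\ge r-3$;
- $\psi(v\cdot T)=0$: for $r$ even it is $xB_1\in y^{2+2q'+1}\Lambda$ with $2q'+1=r-1$; for $r$ odd it is $xA_1\in y^{2+2q}\Lambda$ with $2q=r-1$.

As $z$ is a unit, $\psi(\mathcal L)=0$. The composite $S\to\Lambda/y\Lambda=F$ kills $\mathfrak p$ and the states and is injective on $k[z,U,V,W,W'_j]$, so $\psi^{-1}(y\Lambda)=(\mathfrak p,\text{states})$. This ideal is $P$, since $\mathcal L$ modulo $\mathfrak p$ is $z\cdot(\text{states})$. Elements outside $P$ map to units of $\Lambda$, so $\psi$ extends to $S_P$. As $\psi(y^r)\ne0$, we get $y^r\notin\mathcal LS_P$. By Theorem 2, $\mathcal J\ne\mathcal L:\mathfrak p^r$. $\blacksquare$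

## 7. Rank one with linear $\mathfrak p$: the determinant never vanishes

**Theorem 4.** Assume (H) with $r=1$, $n=d+1$, and let $\mathfrak p$ be generated by linear forms. Then $\mathcal J=\mathcal L:\mathfrak p$.

So the formula $\mathcal J=\mathcal L:\mathfrak p^r$ does hold for $r=1$ in this class. The proof shows that for $r=1$ the obstruction of Section 3 cannot occur.

**Step 1: reduction to a determinant.** By (5), $\varphi=\begin{pmatrix}z+b&C\\D&E\end{pmatrix}$ with $b,C,D,E$ linear in $x'$, $E$ of size $d\times(d-1)$, and $P=(x',T_1)$. Write $(T_2,\dots,T_n)E=x'c''$ with $c''$ a $(d-1)\times(d-1)$ matrix over $k[T_2,\dots,T_n]$. The last $d-1$ generators of $\mathcal L$ are $T_1C+(T_2,\dots,T_n)E=x'c$ with $c\equiv c''$ modulo $T_1$. If $\det c''\ne0$, then $\det c\notin P$, so $\det c$ is a unit in $S_P$ and $\mathfrak pS_P\subseteq\mathcal LS_P$. Theorem 2 with $N=1$ gives the claim.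

It remains to exclude $\det c''=0$. Suppose it holds. We may pass to $k=\bar k$: heights of the ideals $I_j(\varphi)$ and injectivity of $\varphi$ are preserved.

**Step 2: a family on which $E$ has small rank.** For every $\tau\in k^d$ the matrix $c''(\tau)$ is singular, so there is $x'\ne0$ with $\tau E(x')=x'c''(\tau)=0$. Hence $\{(\tau,[x']):\tau E(x')=0\}\subseteq\mathbb A^d\times\mathbb P^{d-2}$ surjects onto $\mathbb A^d$, and some irreducible component $\Gamma_0$ dominates $\mathbb A^d$. Let $X\subseteq\mathbb P^{d-2}$ be the closure of the image of $\Gamma_0$, $t=\dim X$, and $\rho$ the maximal rank of $E$ on $X$. Over a general point of $X$ the fibre of $\Gamma_0$ lies in the left kernel of $E$, of dimension $d-\rho$. So $d\le\dim\Gamma_0\le t+d-\rho$, that is, $\rho\le t$.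

**Step 3: $t\le d-3$ is impossible.** Consider the cone over $X$ with vertex the point $\mathfrak p$ in $\mathbb P^{d-1}$. It has dimension $t+1$, so codimension $i:=d-2-t$, and $1\le i\le d-2$. On it $\operatorname{rank}\varphi\le\operatorname{rank}E+2\le t+2=d-i=n-i-1$, since $\varphi$ is $E$ with one more row and one more column. So $V(I_{n-i}(\varphi))$ has codimension at most $i$, contradicting $\operatorname{ht}I_{n-i}(\varphi)\ge i+1$ from $G_{d-1}$.

**Step 4: $t=d-2$ is impossible.** Now $X=\mathbb P^{d-2}$, and $E$ has rank at most $d-2$ while it has $d-1$ columns. So $Ev=0$ for some nonzero homogeneous $v\in k[x']^{d-1}$, and we may divide out common factors, so that the entries of $v$ are coprime. Then $\varphi\binom0v=\binom g0$ with $g=Cv$. As $\varphi$ is injective, $g\ne0$, and $\deg g=\deg v+1\ge1$. Let $g_0$ be an irreducible factor of $g$. Not all entries of $v$ are divisible by $g_0$, so at a general point of the hypersurface $g_0=0$ we have $v\ne0$ and $\varphi\binom0v=0$. Hence $\operatorname{rank}\varphi\le n-2$ on a hypersurface,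 contradicting $\operatorname{ht}I_{n-1}(\varphi)=2$. $\blacksquare$

So within the class $n=r+d$, $\mathfrak p$ linear, $k$ infinite, the formula $\mathcal J=\mathcal L:\mathfrak p^r$ holds for all such ideals when $r=1$, and for each $r\ge2$ and each $d\ge3$ it fails for some ideal.

## 8. An upper bound from a determinantal scheme of points

**Theorem 5.** Assume (H) with $r\ge1$. If $n=r+d$ and $\mathfrak p$ is generated by linear forms, then $e\le\binom{r+d-1}{d-1}$. Hence $\mathcal J=\mathcal L:\mathfrak p^{N}$ with $N=\binom{r+d-1}{d-1}$.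

The idea is to read $(S/\mathcal L)_P$ as a local piece of a determinantal scheme of points, and to bound its length by the degree of a nearby scheme that has the expected dimension.

**The Eagon–Northcott complex.** For a $p\times q$ matrix $A$ ($p\le q$) over a polynomial ring over a field, with $\operatorname{ht}I_p(A)=q-p+1$ (the largest possible value for a proper ideal), the Eagon–Northcott complex is a free resolution of the quotient by $I_p(A)$. For linear entries it is graded and minimal, and its graded free modules depend only on $p$ and $q$; so the same is true of the Hilbert series.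

**Step 1: the local ring at $P$ as a determinantal ring.** Use the normal form (5), $P=(x',T_1,\dots,T_r)$. Put $\tau=(T_{r+1},\dots,T_n)$, $F=k(\tau)$, and let
$$\Theta=\begin{pmatrix}zI_r+B&C\\\tau D&\tau E\end{pmatrix},$$
an $(r+1)\times(r+d-1)$ matrix of linear forms over $F$. The generators of $\mathcal L$ are $(T_1,\dots,T_r)(zI_r+B)+\tau D$ and $(T_1,\dots,T_r)C+\tau E$. In $S_P$ the first $r$ of them say $(T_1,\dots,T_r)=-\tau D(zI_r+B)^{-1}$. Hence
$$S_P/\mathcal LS_P\cong F[x]_{\mathfrak p}/(h),\qquad h=\tau E-\tau D(zI_r+B)^{-1}C\quad(d-1\text{ entries}).$$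
Over $F[x]_{\mathfrak p}$ the block $zI_r+B$ is invertible, so row and column operations bring $\Theta$ to the form $\begin{pmatrix}I_r&0\\0&h\end{pmatrix}$. An $(r+1)$-minor of this matrix is zero unless it uses the first $r$ columns and one more, because two columns of the right-hand block are dependent. So $I_{r+1}(\Theta)=(h)$ locally at $\mathfrak p$.

**Step 2: $e\le\lambda$ for a length $\lambda$.** Set $x_i=z\xi_i$ for $i<d$. The entries of $h$ are homogeneous of degree 1 in $x$, so $h=z\,h(\xi,1)$, and $F[x]_{\mathfrak p}=F(z)[\xi]_{(\xi)}$, which is faithfully flat over $F[\xi]_{(\xi)}$. So $e$ is the least $N$ with $(\xi)^N\subseteq(h(\xi,1))$ in $F[\xi]_{(\xi)}$. The ring $F[\xi]_{(\xi)}/(h(\xi,1))$ is the local ring at $o=(0:\dots:0:1)$ of the scheme $V(I_{r+1}(\Theta))\subseteq\mathbb P^{d-1}_F$. Its length $\lambda$ is finite, because $P$ is minimal over $\mathcal L$. In a local ring of length $\lambda$ the $\lambda$-th power of the maximal ideal is zero, so $e\le\lambda$.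

**Step 3: a matrix with the expected codimension.** Let $\Theta'$ be the $(r+1)\times(r+d-1)$ matrix whose $i$-th row has $x_1,\dots,x_{d-1}$ in columns $i,\dots,i+d-2$ and zeros elsewhere. At a point with $x'\ne0$ let $j$ be the least index with $x_j\neq0$. The minor on columns $j,\dots,j+r$ has $(i,i')$ entry $x_{j+i'-i}$ (zero if the index is not in $1,\dots,d-1$). It is upper triangular with $x_j$ on the diagonal, so it is nonzero. Hence $I_{r+1}(\Theta')$ has radical $(x_1,\dots,x_{d-1})$ and the expected height $d-1=(r+d-1)-(r+1)+1$.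

This also gives the degree. By the minimality of the Eagon–Northcott complex the $\binom{r+d-1}{r+1}$ maximal minors of $\Theta'$ are linearly independent. They are forms of degree $r+1$ in $d-1$ variables, and the space of these has the same dimension $\binom{r+d-1}{r+1}$. So $I_{r+1}(\Theta')=(x_1,\dots,x_{d-1})^{r+1}$, and the quotient of $F[x]$ by it has constant Hilbert polynomial equal to the number of monomials of degree $\le r$ in $d-1$ variables, $\delta=\binom{r+d-1}{d-1}$. By the recall, any $(r+1)\times(r+d-1)$ matrix of linear forms in $d$ variables over a field with expected codimension $d-1$ defines a finite scheme of degree $\delta$ in $\mathbb P^{d-1}$.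

**Step 4: deformation.** We move $\Theta$ towards $\Theta'$. Let $\Theta_\varepsilon=\Theta+\varepsilon\Theta'$ over the DVR $V=F[\varepsilon]_{(\varepsilon)}$. With $s=\varepsilon^{-1}$ we have $s\Theta_\varepsilon=s\Theta+\Theta'$. The family $V(I_{r+1}(s\Theta+\Theta'))\subseteq\mathbb P^{d-1}\times\mathbb A^1_s$ is projective over $\mathbb A^1_s$, and its fibre over $s=0$ is supported at the point $o$. By upper semicontinuity of the fibre dimension, the generic fibre is finite. It is nonempty: at $o$ the matrix $\Theta'$ vanishes and $\Theta$ has rank $r$. So over $F(\varepsilon)$ the ideal $I_{r+1}(\Theta_\varepsilon)$ has codimension $d-1$ and defines a finite scheme of degree $\delta$.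

**Step 5: $\lambda\le\delta$.** Let $\mathcal Y=V(I_{r+1}(\Theta_\varepsilon))\subseteq\mathbb P^{d-1}_V$ and let $\mathcal Y'$ be the closure of its generic fibre; its structure sheaf is that of $\mathcal Y$ modulo $\varepsilon$-power torsion. $\mathcal Y'$ is flat and projective over $V$ with generic fibre finite of degree $\delta$, so its special fibre has length $\delta$.

Consider the point $o$ in the fibre $\varepsilon=0$. The upper left $r\times r$ block of $\Theta_\varepsilon$ is invertible there. So, as in Step 1, $\mathcal O_{\mathcal Y,o}$ is the quotient of the $d$-dimensional regular local ring of $\mathbb P^{d-1}_V$ at $o$ by $d-1$ elements, and modulo $\varepsilon$ it becomes the ring of finite length $\lambda$ of Step 2. Hence these $d-1$ elements together with $\varepsilon$ form a system of parameters, thus a regular sequence. So $\varepsilon$ is a nonzerodivisor on $\mathcal O_{\mathcal Y,o}$, which means $\mathcal O_{\mathcal Y',o}=\mathcal O_{\mathcal Y,o}$. The local ring at $o$ of the special fibre of $\mathcal Y'$ therefore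 has length $\lambda$, and $\lambda\le\delta$. With Step 2, $e\le\delta$, and Theorem 2 gives the last claim. $\blacksquare$

## 9. The square of a curvilinear ideal: quadratic growth in $r$

**Theorem 6.** Let $\operatorname{char}k=0$, $d=3$, $a\ge2$, $n=2a+1$, $r=2a-2$. There is an ideal as in the question with $e=\dfrac{a(a+1)}2=\dfrac{(r+2)(r+4)}8$. Consequently no formula $\mathcal J=\mathcal L:\mathfrak p^{N(r)}$ with $N(r)$ bounded by a linear function of $r$ holds in general. By Theorem 5, for $d=3$ and $n=r+3$ with $\mathfrak p$ linear, quadratic is the correct order of growth of the worst case.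

The ideal will have $n=r+d$ and $\mathfrak p$ the linear ideal of a point of $\mathbb P^2$. For $a=2$ we get $r=2$, $e=3$, as in Theorem 1; for $a=3$ we get $r=4$, $e=6$. The last sentence of the theorem rests on these two bounds: $e\le\binom{r+2}2$ for every $r\ge1$ (Theorem 5 with $d=3$), and the value $(r+2)(r+4)/8$ occurs for every even $r\ge2$.

Locally at $\mathfrak p$ we want $I_{\mathfrak p}=(u,w)^2$, as in Example A, with $w=v^s$ a high power. Globally we must keep the resolution linear, and this forces cohomological conditions.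

**Step 1: a curvilinear scheme not on a curve of degree $a-1$.** Let $R=k[x,y,z]$, $s=a(a+1)/2$, $o=(1:1:1)$. Let $Z\subset\mathbb P^2$ be the subscheme of length $s$ at $o$ defined by $x/z\mapsto t^a$, $y/z\mapsto t$ into $k[t]/(t-1)^s$. Locally $\mathcal I_Z=(u,v^s)$ with $u=x/z-(y/z)^a$ and $v=y/z-1$.

A form of degree $a-1$ vanishing on $Z$ gives a polynomial $g=\sum_{i+j\le a-1}c_{ij}t^{ai+j}$ vanishing to order $\ge s$ at $t=1$. The exponents $ai+j$ are distinct, since $0\le j\le a-1$, and there are $\binom{a+1}2=s$ of them. Applying $(t\,d/dt)^m$ for $0\le m<s$ and putting $t=1$ gives $\sum c_{ij}(ai+j)^m=0$. As $\operatorname{char}k=0$, the nodes $ai+j$ are distinct in $k$, and the Vandermonde determinant forces all $c_{ij}=0$.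

So $H^0(\mathcal O(a-1))\to H^0(\mathcal O_Z)$ is injective. Both sides have dimension $s$, hence it is bijective, and $H^1(\mathcal I_Z(a-1))=0$. Also $H^2(\mathcal I_Z(a-2))\cong H^2(\mathcal O(a-2))=0$. Thus $\mathcal I_Z$ is $a$-regular. By Castelnuovo–Mumford, $\mathcal I_Z(a)$ is globally generated and $H^1(\mathcal I_Z(j))=0$ for $j\ge a-1$.

**Step 2: $H^1(\mathcal I_Z^2(2a-1))=0$.** This makes the double structure impose independent conditions in degree $n-2=2a-1$. From $0\to\mathcal I_Z^2\to\mathcal I_Z\to\mathcal I_Z/\mathcal I_Z^2\to0$ and $H^1(\mathcal I_Z(2a-1))=0$, it suffices that $H^0(\mathcal I_Z(2a-1))\to H^0(\mathcal I_Z/\mathcal I_Z^2)$ is onto (near $o$ we trivialize twists by powers of $z$). The $\mathcal O_Z$-module $\mathcal I_Z/\mathcal I_Z^2$ is generated by the images of forms $g_i\in H^0(\mathcal I_Z(a))$, by global generation. An arbitrary element is $\sum\gamma_ig_i$ with $\gamma_i\in\mathcal O_Z$, and by Step 1 each $\gamma_i$ lifts to a form $C_i$ of degree $a-1$. So the element is the image of $\sum C_ig_i\in H^0(\mathcal I_Z(2a-1))$.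

**Step 3: adding points.** We complete the double structure to a scheme of the right length. As $\mathcal I_Z$ is locally generated by a regular sequence of length two, $\mathcal I_Z/\mathcal I_Z^2$ is free of rank 2 over $\mathcal O_Z$, and $\mathcal O/\mathcal I_Z^2$ has length $3s$. So by Step 2
$$h^0(\mathcal I_Z^2(n-2))=\binom n2-3s=a(2a+1)-\frac{3a(a+1)}2=\frac{a(a-1)}2=:\nu .$$
Choose successively $k$-points $q_1,\dots,q_\nu$, each time one at which some form of the remaining space does not vanish; this is possible as $k$ is infinite. Each choice lowers the dimension by exactly one. The new point differs from $o$ and from the earlier points, since the forms of the remaining space vanish there.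

Let $\mathcal I_X=\mathcal I_Z^2\cap\bigcap\mathcal I_{q_i}$, of colength $3s+\nu=\binom n2$, and let $I=\bigoplus_jH^0(\mathcal I_X(j))$. By construction $H^0(\mathcal I_X(n-2))=0$. So $H^0(\mathcal O(n-2))\to H^0(\mathcal O_X)$ is injective between spaces of dimension $\binom n2$, hence bijective, and $H^1(\mathcal I_X(n-2))=0$. Also $H^2(\mathcal I_X(n-3))\cong H^2(\mathcal O(n-3))=0$. So $\mathcal I_X$ is $(n-1)$-regular.

**Step 4: $I$ satisfies (H).** $I$ is saturated of height 2 in three variables, so $R/I$ has dimension one and positive depth; hence $I$ is perfect. Being saturated, $I$ has $H^0_{\mathfrak m}(I)=H^1_{\mathfrak m}(I)=0$ and $H^i_{\mathfrak m}(I)=\bigoplus_jH^{i-1}(\mathcal I_X(j))$ for $i\ge2$, so its regularity is at most $n-1$. It contains no nonzero forms of degree $<n-1$, since $H^0(\mathcal I_X(n-2))=0$. Hence its resolution is linear, and the number of generators is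
$$h^0(\mathcal I_X(n-1))=\binom{n+1}2-\binom n2=n .$$
So $I$ has a linear $n\times(n-1)$ presentation matrix $\varphi$.

Let $\mathfrak p$ be the ideal of $o$. The primes of height 2 containing $I$ are $\mathfrak p$ and the ideals of the $q_i$. At $q_i$, $I$ is locally the ideal of a reduced point, with 2 generators. At $\mathfrak p$, $I_{\mathfrak p}=(u,v^s)^2$ needs 3 generators. So $G_2$ holds and $G_3$ fails. By (4) the primes containing $I_{n-2}(\varphi)=I_{n-d+1}(\varphi)$ are those with $\mu\ge3$, so $\mathfrak p$ is its unique minimal prime. The rank modulo $\mathfrak p$ is $n-3=2a-2=r\ge2$. So (H) holds, and $n=r+3=r+d$.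

**Step 5: $e=s$.** Put $w=v^s$. Over $R_{\mathfrak p}$, invertible row and column operations bring $\varphi$ to the form $\begin{pmatrix}I_r&0\\0&\varphi'\end{pmatrix}$ with $\varphi'$ the minimal presentation of $(u^2,uw,w^2)$. So
$$\operatorname{Sym}(I_{\mathfrak p})=R_{\mathfrak p}[T_1',T_2',T_3']/(wT_1'-uT_2',\;wT_2'-uT_3'),$$
and $P$ corresponds to $\mathfrak pR_{\mathfrak p}[T']$. Now
$$[\,wT_1'-uT_2',\ \ wT_2'-uT_3'\,]=[w\ \ {-u}]\begin{pmatrix}T_1'&T_2'\\T_2'&T_3'\end{pmatrix},$$
and $T_1'T_3'-T_2'^2$ is a unit after localizing at $P$. So the two relations generate $(u,w)=(u,v^s)$ there. The maximal ideal of $R_{\mathfrak p}$ is $(u,v)$: modulo $v$ we have $y/z=1$, hence $u=x/z-1$. So modulo $u$ we have a DVR with parameter $v$, both in $R_{\mathfrak p}$ and after passing to $R_{\mathfrak p}[T']$ localized at $\mathfrak pR_{\mathfrak p}[T']$. In that ring $\mathfrak p^N$ becomes $(v^N)$ modulo $u$. Therefore $\mathfrak p^NS_P\subseteq\mathcal LS_P$ if and only if $N\ge s$, that is, $e=s=a(a+1)/2$.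

Finally, by Theorem 2, $\mathcal J=\mathcal L:\mathfrak p^N$ for this ideal exactly when $N\ge(r+2)(r+4)/8$. A function $N(r)$ bounded by a linear function of $r$ is smaller than this for all large even $r$, so no such formula holds in general. $\blacksquare$
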